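\title{A Single Property Separating Full Adaptivity from Every Bounded Memory in the Huge Object Model}

\begin{abstract}
In the Huge Object model a tester draws samples from an unknown distribution over $\{0,1\}^n$ and pays for every bit that it reads. We compare testers that keep all their samples with testers that can keep only $k$ samples accessible at a time. We construct one property that a fully adaptive tester can $\varepsilon$-test with $O(\log n)$ queries for every fixed $\varepsilon>0$, while for $\varepsilon_0=1/5000$ and every fixed $k$, each $k$-memory $\varepsilon_0$-test needs $\Omega(n^{1/(160k)})$ queries. This answers a question posed by Adar and Fischer. We also show that the order $1/k$ of the exponent cannot be improved by any property: a fully adaptive test with $\alpha\log n$ queries can be simulated with memory $k$ and $O(n^{\alpha/k}\log^2 n)$ queries.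
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

In the Huge Object model of Goldreich and Ron, an algorithm examines an unknown distribution $P$ over $\{0,1\}^n$ whose elements are too long to be read in full. It may draw independent samples from $P$ and query individual bits of the samples it has drawn. Its complexity is the worst-case number of bit queries; drawing and discarding samples is free. Algorithms may be randomized, and they remember every answer they have received. Throughout, $\log$ is to base $2$ and $[t]=\{1,\dots,t\}$.

An algorithm that reads few bits cannot be expected to notice that a sample was changed in a few positions, so the distance between distributions should charge little for such changes. For $x,y\in\{0,1\}^n$ let $\mathrm{dist}(x,y)$ be the fraction of positions in which $x$ and $y$ differ. The \emph{earth mover's distance} between distributions $P,Q$ over $\{0,1\}^n$ is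
\[
\mathrm{EMD}(P,Q)=\min \mathbb E[\mathrm{dist}(X,X')],
\]
where the minimum is over all couplings, that is, pairs $(X,X')$ of random variables with $X\sim P$ and $X'\sim Q$. It is a metric. If $\phi\colon\{0,1\}^n\to\{0,1\}^n$ is any map and $Q$ is the law of $\phi(x)$ for $x\sim P$, then the coupling $(x,\phi(x))$ gives
\begin{equation}\label{eq:push}
\mathrm{EMD}(P,Q)\le \mathbb E_{x\sim P}\,\mathrm{dist}(x,\phi(x)).
\end{equation}

Write $\mathcal D(\Omega)$ for the set of distributions over $\Omega$. A \emph{property} $\mathcal P$ is a sequence of compact sets $\mathcal P_n\subseteq\mathcal D(\{0,1\}^n)$. A distribution $P$ is \emph{$\varepsilon$-far} from $\mathcal P$ if $\mathrm{EMD}(P,Q)>\varepsilon$ for every $Q\in\mathcal P_n$. An \emph{$\varepsilon$-test} for $\mathcal P$ accepts every $P\in\mathcal P_n$ with probability at least $2/3$ and rejects every $\varepsilon$-far $P$ with probability at least $2/3$. It has \emph{one-sided error} if it accepts every $P\in\mathcal P_n$ with probability $1$.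

In all the models below a query may depend on all earlier answers. They differ in which samples may be queried.
\begin{itemize}
\item A \emph{fully adaptive} algorithm may query any sample drawn so far.
\item A \emph{weak $k$-memory} algorithm may query only the $k$ most recently drawn samples.
\item A \emph{strong $k$-memory} algorithm keeps at most $k$ samples accessible at any time and chooses which ones to retain. A discarded sample never becomes accessible again.
\end{itemize}
A weak $k$-memory algorithm is a strong one that always discards its oldest sample, so lower bounds for the strong model hold for the weak model too.

We use one observation repeatedly and call it \emph{lazy sampling}: a sample that has not been queried has had no influence on the run and is independent of everything seen so far, so we may regard each sample as generated at the moment of its first query.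

\subsection{The problem}

Memory measures how many samples can be examined against each other. With $k=1$ the algorithm may use what it learned from earlier samples to decide where to read the current one, but it can never return to an earlier sample in the light of a later one. At the other end, lazy sampling shows that an algorithm with $q$ queries needs to draw only $q$ samples, so memory $k\ge q$ is no restriction. A property with an $O(\log n)$-query test therefore never needs more than $O(\log n)$ memory. The following problem, posed in \cite{AF}, asks whether it can need more than every constant, in the strong sense that the complexity jumps from logarithmic to polynomial.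

\medskip
\noindent\textbf{Problem.} \emph{Are there a property $\mathcal P$ and a number $\varepsilon_0>0$ with both of the following features?}
\begin{itemize}
\item[(F1)] \emph{For every fixed $k$ there is $\gamma_k>0$ such that every strong (hence also every weak) $k$-memory $\varepsilon_0$-test of $\mathcal P$ makes $\Omega(n^{\gamma_k})$ queries.}
\item[(F2)] \emph{For every fixed $\varepsilon>0$ there is a fully adaptive $\varepsilon$-test of $\mathcal P$ with $O(\log n)$ queries, where the hidden constant may depend on $\varepsilon$.}
\end{itemize}
\medskip

For one value of $k$, the natural attempt is a constraint that ties together more than $k$ samples and whose location can be found only after all of them have been seen. Here one property, one distance $\varepsilon_0$ and one budget of $O(\log n)$ queries must serve all $k$, and the budget gives a reason for doubt. A test with $\alpha\log n$ queries reads more than $(\alpha\log n)/k$ bits from fewer than $k$ samples. A $k$-memory algorithm can keep those, and it can replace any other sample by redrawing until the few bits read from it reappear, which should take about $2^{(\alpha\log n)/k}=n^{\alpha/k}$ draws. This argument is correct (Theorem~\ref{thm:sim}), and it forces the exponents $\gamma_k$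 to tend to $0$. It leaves room for $\gamma_k$ of order $1/k$, and that order is attained.

\subsection{Results}

Let $r(n)=\lfloor\sqrt{\log\log n}\rfloor$ and $\varepsilon_0=1/5000$.

\begin{theorem}[separation]\label{thm:sep}
There are a property $\mathcal P$ and a constant $n_0$ such that:
\begin{enumerate}
\item For all $n\ge n_0$ and all $1\le k\le r(n)$, every strong (hence every weak) $k$-memory $\varepsilon_0$-test of $\mathcal P$ makes at least $\frac{1}{20\sqrt k}\,n^{1/(160k)}$ queries. In particular, for each fixed $k$, $\Omega(n^{1/(160k)})$ queries are needed.
\item For every fixed $\varepsilon>0$, $\mathcal P$ has a fully adaptive $\varepsilon$-test with one-sided error making $O(\varepsilon^{-3}\log n)+o_\varepsilon(\log n)=O_\varepsilon(\log n)$ queries.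
\end{enumerate}
\end{theorem}

So the answer to the problem is yes, with $\gamma_k=1/(160k)$. Since part 1 is uniform in $k$, it also applies to $k=r(n)$: memory $\lfloor\sqrt{\log\log n}\rfloor$ still requires $2^{\Omega(\log n/\sqrt{\log\log n})}$ queries.

\begin{theorem}[simulation]\label{thm:sim}
Let $q,k\ge1$ be integers and $\tau=\lfloor q/k\rfloor$. If a property has a fully adaptive $\varepsilon$-test with $q$ queries, then it has a strong $k$-memory $\varepsilon$-test with at most $50\,q\,(1+\tau2^{\tau+1})$ queries. In particular, $q\le\alpha\log n$ gives $O(n^{\alpha/k}\log^2n)$ queries.
\end{theorem}

\begin{corollary}\label{cor:opt}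
If a property has features \emph{(F1)} and \emph{(F2)}, and its fully adaptive $\varepsilon_0$-test makes at most $\alpha\log n$ queries, then $\gamma_k\le\alpha/k$ for every $k$. For the property of Theorem~\ref{thm:sep} and each fixed $k$, the strong $k$-memory complexity of $\varepsilon_0$-testing lies between $\Omega_k(n^{1/(160k)})$ and $O(n^{\alpha/k}\log^2n)$, where $\alpha$ is an absolute constant.
\end{corollary}

\begin{proof}
By (F1) and Theorem~\ref{thm:sim}, $n^{\gamma_k}=O(n^{\alpha/k}\log^2 n)$, which forces $\gamma_k\le\alpha/k$. The second statement combines the two theorems at the fixed value $\varepsilon=\varepsilon_0$.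
\end{proof}

Thus the exponent must depend on $k$, and $\gamma_k=\Theta(1/k)$ is optimal up to the constant. Section~\ref{sec:toy} works out the case $k=1$ by hand and derives from it the shape of the construction, which is given in Section~\ref{sec:property}. Sections~\ref{sec:lower} and~\ref{sec:upper} prove the two parts of Theorem~\ref{thm:sep}. Section~\ref{sec:sim} proves Theorem~\ref{thm:sim} and is independent of the rest.

\section{Two samples against one slot}\label{sec:toy}

\subsection{The smallest case}

Let $m=2^\ell$. Imagine strings that carry an \emph{id} $a\in[m]$, readable with $\ell$ queries, and a \emph{table} of $2m$ bits: a row $f(1;b)$ and a column $f(2;b)$, for $b\in[m]$. The constraint is that whenever $x$ and $y$ are in the support and have ids $a\ne b$, the row of $x$ at $b$ equals the column of $y$ at $a$: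
\[
f_x(1;b)=f_y(2;a).
\]
To produce examples, assign two bits $F(a,b)\in\{0,1\}^2$ to each \emph{cell} $(a,b)\in[m]^2$, give the first bit to the string with id $a$ and the second to the string with id $b$, and take the uniform distribution on the $m$ strings so obtained. In the Yes case $F(a,b)$ is uniform in $\{00,11\}$ for $a\ne b$ and uniform in $\{0,1\}^2$ for $a=b$; in the No case it is always uniform in $\{0,1\}^2$; cells are independent. We ask only how many queries distinguish the two cases.

With two slots, draw $x$ and $y$, read their ids $a$ and $b$, and, if $a\neq b$, compare $f_x(1;b)$ with $f_y(2;a)$. This costs $2\ell+2$ queries. The bits never differ under Yes and differ with probability $1/2$ under No.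

With one slot, a single bit of a cell is uniform in both cases, so an algorithm learns nothing until it reads both bits of a cell with $a\ne b$. Say it first reads one of them from a sample $x$ and later the other from a sample $y$; they are different samples because their ids differ. If $y$ had been drawn before the first read, then $x$ and $y$ would both be accessible at that time. So $y$ is drawn afterwards, and its id, which is uniform and independent of the past, already occurs in the position of an earlier query. An algorithm with $q$ queries names at most $q$ ids in this way and queries at most $q$ samples, so it succeeds with probability at most $q^2/m$. It needs $\Omega(\sqrt m)$ queries. This is sharp up to the factor $\ell$: read the id of one sample and $\sqrt m$ entries of its row, then draw about $\sqrt m$ further samples until the id of one of them indexes an entry that was read. The table has $2m$ bits, so $m$ may be of order $n$, and the gap is $\log n$ against $\sqrt n$.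

\subsection{What must change for all $k$ at once}\label{sec:design}

In this discussion we measure the change to a string by the fraction of its table entries that are altered.

\emph{Longer cells, shorter ids.} Against memory $k$, a cell $c\in[m]^t$ has $t>k$ coordinates and carries a vector $F(c)\in\mathbb F_2^t$ whose $i$-th bit is stored in the string with id $c_i$, at the position $(i;c_{-i})$, where $c_{-i}$ is $c$ with its $i$-th coordinate removed. Under Yes, $F(c)$ is a uniform word of a linear code $C$ in which any $k$ coordinates are uniform. The table has $tm^{t-1}$ entries and must fit into $n$ bits, so ids have $O((\log n)/t)$ bits. Reading $t$ ids then costs $O(\log n)$ queries whatever $t$ is, which is why one budget serves all $k$, and the lower bound $\sqrt m$ becomes $n^{\Theta(1/t)}$. Only cells with pairwise different coordinates are constrained: in the cell $(a,\dots,a)$ a single sample would supply all $t$ bits.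

\emph{A code far from most words.} The simplest choice is $t=k+1$ and the code of even-weight words. But then any $F$ is repaired by adjusting the first bit of each cell, which alters at most a fraction $1/t$ of each table. The distance $\varepsilon_0$ would shrink with $k$. We need a code such that a random word is at distance $\Omega(t)$ from it.

\emph{Constraints that survive missing ids.} Suppose that a cell is constrained only when all $t$ of its coordinates are ids of strings in the support. Remove a fraction $\gamma$ of the ids from a No instance by moving their mass to one of the remaining strings, at cost at most $\gamma$. In each remaining table, only a fraction $(1-\gamma)^{t-1}$ of the entries lie in cells that are still constrained, and setting these entries to $0$ satisfies all constraints. For $\gamma$ about $(\ln t)/t$ the total cost is $O((\log t)/t)$, and again $\varepsilon_0$ shrinks. So a cell must remain constrained when a constant fraction of its coordinates are missing; the constraint is then membership in a punctured code.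

\emph{Levels.} Finally, the property is a union over \emph{levels} $k=1,\dots,r(n)$, and each string announces its level in a header. The function $r(n)$ tends to infinity, so every fixed $k$ is eventually included, and it grows slowly enough that a part of the test whose cost is exponential in $t\log t$ stays below $\log n$.

\section{The property}\label{sec:property}

\subsection{The code}

A linear code is a subspace $C\subseteq\mathbb F_2^t$. The weight of a vector is its number of nonzero coordinates, $d_H$ is the unnormalized Hamming distance, and the minimum distance of $C$ is the least weight of a nonzero codeword. The dual code is $C^\perp=\{y:\langle y,w\rangle=0\text{ for all }w\in C\}$; it has dimension $t-\dim C$ and $(C^\perp)^\perp=C$. For $I\subseteq[t]$, the punctured code $C|_I\subseteq\mathbb F_2^I$ is the set of restrictions of codewords to $I$.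

\begin{lemma}\label{lem:code}
For every $k\ge1$ and $t=40k$ there is a linear code $C=C_k\subseteq\mathbb F_2^t$ such that:
\begin{itemize}
\item[(a)] if $R\subseteq[t]$ and $|R|\le k$, the restriction of a uniform codeword to $R$ is uniform on $\mathbb F_2^R$;
\item[(b)] if $I\subseteq[t]$ and $|I|\ge39k$, no two elements of $C|_I$ differ in exactly one place;
\item[(c)] a uniform $u\in\mathbb F_2^t$ satisfies $\Pr[d_H(u,C)\le t/20]\le1/256$.
\end{itemize}
\end{lemma}

Part (a) asks for a large code and parts (b) and (c) for a small one; a random subspace of dimension $t/2$ meets all three. Part (a) hides the constraint from $k$-memory algorithms, (c) makes random instances far from the property, and (b) is used once, in the analysis of the adaptive test.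

\begin{proof}
By the bound $\sum_{i\le d}\binom ti\le(et/d)^d$, the number of vectors of weight at most $t/20=2k$ is at most $(20e)^{t/20}\le64^{t/20}=2^{0.3t}$.

Let $C$ be a uniformly random subspace of dimension $t/2$. The map $C\mapsto C^\perp$ is a bijection of the set of such subspaces, so $C^\perp$ is uniform as well. Invertible linear maps act transitively on nonzero vectors and preserve the law of $C$, so each nonzero vector lies in $C$ with the same probability, namely $\frac{2^{t/2}-1}{2^t-1}<2^{-t/2}$; the same holds for $C^\perp$. By a union bound, the probability that $C$ or $C^\perp$ has a nonzero word of weight at most $2k$ is less than $2\cdot2^{0.3t-0.5t}=2^{1-8k}<1$. Fix $C$ such that $C$ and $C^\perp$ both have minimum distance at least $2k+1$.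

(a) The restriction of a uniform codeword is uniform on the subspace $C|_R$. If $C|_R\ne\mathbb F_2^R$, some nonzero $y\in\mathbb F_2^R$ is orthogonal to $C|_R$, and $y$ extended by zeros is a nonzero word of $C^\perp$ of weight at most $k$, which does not exist.

(b) If two elements of $C|_I$ differed in exactly one place, codewords extending them would be distinct and at distance at most $1+(t-|I|)\le1+k<2k+1$.

(c) At most $2^{t/2}\cdot2^{0.3t}$ vectors are within distance $t/20$ of $C$, a fraction at most $2^{-0.2t}=2^{-8k}\le1/256$.
\end{proof}

We fix one such code $C_k$ for each $k$, and at level $k$ we write $t=40k$ and $C=C_k$.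

\subsection{Valid strings}

A string has three parts of about $n/3$ bits each, holding its level, its id and its table. The level and the id are short, so they must be encoded in such a way that changing them changes a constant fraction of the string while reading them remains cheap. The Hadamard code does both. For $a\in\{0,1\}^\ell$ let $\mathrm{Had}_\ell(a)=(\langle a,y\rangle)_{y\in\{0,1\}^\ell}$, a word of length $2^\ell$. Words of different $a,a'$ differ exactly at those $y$ with $\langle a+a',y\rangle=1$, which are half of all $y$, and the bits of $a$ appear at the $\ell$ unit vectors $y$.

To fill a part of length $N$ with a word $w=w_0\dots w_{p'-1}$ of length $p'\le N$, we repeat it: $\mathrm{rep}_N(w)\in\{0,1\}^N$ has the bit $w_{j\bmod p'}$ in position $j$, for $0\le j<N$. Positions $0,\dots,p'-1$ form the \emph{first copy}. Each coordinate of $w$ occurs at least $\lfloor N/p'\rfloor\ge N/(2p')$ and at most $\lceil N/p'\rceil\le2N/p'$ times.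

Put $h=\lceil\log(r(n)+1)\rceil$, so that each level $k\le r(n)$ is an $h$-bit number, and put $L=\lfloor n/3\rfloor$ and $L'=n-2L\ge n/3\ge L$. At level $k$ let
\[
\ell=\Big\lfloor\frac{\log n}{2t}\Big\rfloor,\qquad m=2^\ell,\qquad p=t\,m^{t-1},
\]
and identify $[m]$ with $\{0,1\}^\ell$. Then $\frac12n^{1/(80k)}\le m\le n^{1/(80k)}$ and $p\le t\sqrt n$. Let $n_0$ be such that for all $n\ge n_0$ and $1\le k\le r(n)$,
\begin{equation}\label{eq:params}
r(n)\ge1,\qquad L\ge n/4,\qquad L'\le n/2,\qquad p,\,m,\,2^h\le L,\qquad m\ge10t^2 .
\end{equation}
Such an $n_0$ exists. The bounds on $L$ and $L'$ hold for $n\ge8$. Since $t\le40\sqrt{\log\log n}$, the numbers $p\le t\sqrt n$, $m\le n^{1/80}$ and $2^h\le2(r(n)+1)$ are $o(n)$ uniformly in $k$, while $m\ge\frac12\,2^{\log n/(80\sqrt{\log\log n})}$ eventually exceeds $16000\log\log n\ge10t^2$.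

A \emph{table} at level $k$ assigns a bit $f(i;b)$ to each \emph{entry} $(i;b)$ with $i\in[t]$ and $b\in[m]^{[t]\setminus\{i\}}$. It has $p$ entries, and we view it as a word of length $p$ in a fixed order. The \emph{valid level-$k$ string} with id $a\in[m]$ and table $f$ is
\[
\big(\mathrm{rep}_L(\mathrm{Had}_h(k)),\ \mathrm{rep}_L(\mathrm{Had}_\ell(a)),\ \mathrm{rep}_{L'}(f)\big)\in\{0,1\}^n .
\]
We call the three parts the header, the id part and the table part, and write $a(x)$ and $f_x$ for the id and the table of a valid string $x$. All that we need about distances is the following.

\begin{lemma}\label{lem:enc}
Let $n\ge n_0$ and let $x,x'$ be valid strings of levels at most $r(n)$.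
\begin{itemize}
\item[(a)] If they have different levels, or the same level and different ids, then $\mathrm{dist}(x,x')\ge1/16$.
\item[(b)] If they have the same level and id and their tables differ in $D$ entries, then $\frac{D}{6p}\le\mathrm{dist}(x,x')\le\frac Dp$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In the header or in the id part, two Hadamard words of some length $p'$ differ in $p'/2$ coordinates, each occurring at least $L/(2p')$ times. This gives at least $L/4\ge n/16$ positions. (b) Each entry occurs at least $L'/(2p)\ge n/(6p)$ and at most $2L'/p\le n/p$ times.
\end{proof}

\subsection{Good sets}

A \emph{cell} at level $k$ is a tuple $c\in[m]^t$; it is \emph{distinct} if its coordinates are pairwise different.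

\begin{definition}\label{def:prop}
A set $S$ of valid level-$k$ strings is \emph{good} if for every distinct cell $c$, every $I\subseteq[t]$ with $|I|\ge39k$, and all strings $x_i\in S$ $(i\in I)$ with $a(x_i)=c_i$,
\begin{equation}\label{eq:good}
\big(f_{x_i}(i;c_{-i})\big)_{i\in I}\in C|_I .
\end{equation}
Let $\mathcal P_n^{(k)}$ be the set of distributions whose support is a good set of valid level-$k$ strings. For $n\ge n_0$ let $\mathcal P_n=\bigcup_{k=1}^{r(n)}\mathcal P_n^{(k)}$, and for $n<n_0$ let $\mathcal P_n=\mathcal D(\{0,1\}^n)$.
\end{definition}

The coordinates $c_j$ with $j\notin I$ are arbitrary and need not be ids of strings in $S$; this is how the constraint survives missing ids. A good set may contain several strings with the same id. Subsets of good sets are good, so $\mathcal P_n^{(k)}$ is the union of the faces $\mathcal D(S)$ of the simplex over good sets $S$, and $\mathcal P_n$ is compact as a finite union of such faces.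

\section{The lower bound for memory $k$}\label{sec:lower}

Fix $n\ge n_0$ and $1\le k\le r(n)$. A map $F\colon[m]^t\to\mathbb F_2^t$ defines valid level-$k$ strings $x_a$, $a\in[m]$, where $x_a$ has id $a$ and
\[
f_{x_a}(i;b)=F(c)_i\qquad\text{for the cell $c$ with $c_i=a$ and $c_{-i}=b$.}
\]
Each bit $F(c)_i$ is stored in exactly one table entry of exactly one string. Let $P_F$ be uniform on $\{x_a:a\in[m]\}$. We consider two laws of $F$, both with independent values $F(c)$.
\begin{itemize}
\item \textbf{Yes}: $F(c)$ is uniform in $C$ if $c$ is distinct, and uniform in $\mathbb F_2^t$ otherwise.
\item \textbf{No}: $F(c)$ is uniform in $\mathbb F_2^t$ for every $c$.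
\end{itemize}
Under Yes, $P_F\in\mathcal P_n^{(k)}$ always: the only string with id $c_i$ is $x_{c_i}$, so the vector in \eqref{eq:good} is $F(c)|_I$.

\subsection{No instances are far}

\begin{lemma}\label{lem:far}
Under No, with probability at least $0.99$ the distribution $P_F$ is $\varepsilon_0$-far from $\mathcal P$.
\end{lemma}

A distribution $P'\in\mathcal P_n$ close to $P_F$ may drop some ids, spread an id over several strings, and edit tables. The proof picks from the support of $P'$ one representative for most ids, and shows that for a typical cell the missing ids and the edits together change too few coordinates of $F(c)$ to reach a codeword.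

\begin{proof}
Call a cell \emph{close} if $d_H(F(c),C)\le t/20$. By Lemma~\ref{lem:code}(c) the expected fraction of close cells is at most $1/256$, so by Markov's inequality it exceeds $0.4$ with probability at most $1/(256\cdot0.4)<0.01$. Fix $F$ for which it is at most $0.4$ and suppose that $\mathrm{EMD}(P_F,P')\le\varepsilon_0$ for some $P'\in\mathcal P_n$. Take a coupling $(X,X')$ with $\mathbb E\,\mathrm{dist}(X,X')\le\varepsilon_0$, where $X=x_A$ with $A$ uniform in $[m]$ and $X'\sim P'$.

\emph{Representatives.} If $P'$ had a level other than $k$, Lemma~\ref{lem:enc}(a) would give $\mathrm{dist}(X,X')\ge1/16>\varepsilon_0$ always. So $P'\in\mathcal P_n^{(k)}$. Let $A'=a(X')$. By the same lemma, $\frac1{16}\Pr[A\ne A']\le\varepsilon_0$. Let $G=\{a:\Pr[A'=a\mid A=a]\ge\frac12\}$. Each $a\notin G$ contributes at least $\frac1{2m}$ to $\Pr[A\ne A']$, so $|[m]\setminus G|\le32\varepsilon_0m$. For $a\in G$ the event $A=A'=a$ has probability at least $\frac1{2m}$, and some $x'_a$ in the support of $P'$ with id $a$ satisfies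
\[
\mathrm{dist}(x_a,x'_a)\le\mathbb E[\mathrm{dist}(X,X')\mid A=A'=a]\le2m\,\mathbb E[\mathrm{dist}(X,X')\mathbf 1_{A=A'=a}].
\]
These events are disjoint, so $\sum_{a\in G}\mathrm{dist}(x_a,x'_a)\le2\varepsilon_0m$. If $D_a$ is the number of entries in which the tables of $x_a$ and $x'_a$ differ, Lemma~\ref{lem:enc}(b) gives $\sum_{a\in G}D_a/p\le12\varepsilon_0m$.

\emph{A random cell.} Let $c\in[m]^t$ be uniform, let $J=\{j:c_j\in G\}$, and let $\Delta$ be the number of $j\in J$ with $f_{x'_{c_j}}(j;c_{-j})\ne F(c)_j$. Then $\mathbb E[t-|J|]\le32\varepsilon_0t$. Each triple $(a,j,b)$ with $a\in G$ at which the tables of $x_a$ and $x_a'$ differ contributes to $\Delta$ for one cell, so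
\[
\mathbb E\,\Delta=\frac1{m^t}\sum_{a\in G}D_a=\frac tm\sum_{a\in G}\frac{D_a}p\le12\varepsilon_0t .
\]
Call $c$ \emph{useful} if it is distinct, not close, and $|J|\ge39k$. The cell is not distinct with probability at most $t^2/m\le0.1$ by \eqref{eq:params}, and $t-|J|>k$ has probability at most $32\varepsilon_0t/k=1280\varepsilon_0=0.256$ by Markov's inequality. Hence
\[
\Pr[c\text{ useful}]\ge1-0.1-0.4-0.256=0.244 .
\]
For useful $c$, apply \eqref{eq:good} to the support of $P'$ with $I=J$ and the strings $x'_{c_j}$. This is the step that needs the punctured constraints. It gives $w\in C$ with $w_j=f_{x'_{c_j}}(j;c_{-j})$ for $j\in J$, and so $t/20<d_H(F(c),w)\le(t-|J|)+\Delta$. The right side has expectation at most $44\varepsilon_0t$, so by Markov's inequality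
\[
\Pr[c\text{ useful}]\le\frac{44\varepsilon_0t}{t/20}=880\varepsilon_0=0.176,
\]
a contradiction.
\end{proof}

\subsection{Memory $k$ sees at most $k$ bits of a cell}

\begin{lemma}\label{lem:indist}
For a strong $k$-memory algorithm with at most $q$ queries, the probabilities of accepting $P_F$ under Yes and under No (over $F$, the samples and the coins) differ by at most $tq^2/m$.
\end{lemma}

As in Section~\ref{sec:toy}, the algorithm is harmless unless a new sample has an id that it has already named. One more event must now be excluded: a new sample with the id of an old one is identical to it, so drawing it undoes a discard. We therefore count the ids of old samples as named, too.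

\begin{proof}
It suffices to prove the bound for each fixing of the coins, so let the algorithm be deterministic. A sample is \emph{activated} when it is first queried. By lazy sampling, the ids $A_1,A_2,\dots$ of the samples in order of activation are independent, uniform in $[m]$ and independent of $F$. The answer to a query in the header or the id part is determined by the id of the sample. A query in the table part of a sample with id $a$ asks for an entry $(i;b)$, and the answer is $F(c)_i$ where $c_i=a$ and $c_{-i}=b$; we say that the query \emph{touches} the cell $c$ at coordinate $i$. An id is \emph{named} once it is the id of an activated sample or a coordinate of a touched cell. A query names at most $t$ new ids, because the id of the queried sample is itself a coordinate of the cell touched. A \emph{collision} occurs if a sample is activated whose id was named by earlier queries.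

\emph{Collisions are rare.} The set of ids named before the $u$-th activation has at most $tq$ elements and is a function of $F,A_1,\dots,A_{u-1}$, so it contains $A_u$ with probability at most $tq/m$. There are at most $q$ activations, so a collision has probability at most $tq^2/m$, under Yes and under No.

\emph{In a run without collisions, every distinct cell $c$ is touched in at most $k$ coordinates.} Let $R\neq\emptyset$ be the set of coordinates at which $c$ is touched. Activated samples have different ids, so for $i\in R$ there is exactly one activated sample $y_i$ with id $c_i$, and it is the one that touches $c$ at $i$. The $y_i$ are different samples because $c$ is distinct. Let $y_{i^*}$ be the last of them to be activated, by the query at time $T$. Before time $T$ the id $c_{i^*}$ was not named, so $c$ was not touched. Thus each $y_i$ was drawn by time $T$ and is queried, at the cell $c$, at time $T$ or later. Since discarded samples never return, each $y_i$ is accessible at time $T$, and $|R|\le k$. This is the only place where the memory bound is used.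

\emph{Comparing transcripts.} The \emph{transcript} of a run is the list of ids of the activated samples together with the list of answers. It determines all queries, whether a collision occurs, and the output. Let $\omega$ be a transcript without collision that arises from some choice of $F$ and the ids, with $u$ activations and $e$ different touched pairs $(c,i)$. By induction on the queries, a run has transcript $\omega$ if and only if $A_1,\dots,A_u$ are as in $\omega$ and $F$ has the values recorded in $\omega$ at these $e$ pairs. The first event has probability $m^{-u}$ and is independent of the second. The second has probability $2^{-e}$ under No. It has probability $2^{-e}$ under Yes as well: cells are independent, nondistinct cells carry uniform vectors, and in a distinct cell at most $k$ coordinates are prescribed, which are uniform by Lemma~\ref{lem:code}(a). So runs that accept without a collision have the same total probability in both cases, and the acceptance probabilities differ by at most the probability of a collision.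
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sep}, part 1]
A strong $k$-memory $\varepsilon_0$-test with $q$ queries accepts with probability at least $\frac23$ under Yes and, by Lemma~\ref{lem:far}, at most $\frac13+0.01$ under No. Lemma~\ref{lem:indist} gives $tq^2/m\ge\frac13-0.01>0.3$. With $t=40k$ and $m\ge\frac12n^{1/(80k)}$,
\[
q\ge\sqrt{\frac{0.3\,m}{t}}\ge\sqrt{\frac{0.3}{80k}}\;n^{1/(160k)}\ge\frac{n^{1/(160k)}}{20\sqrt k},
\]
since $0.3/80>1/400$. For fixed $k$ this holds for all $n\ge n_0$ with $r(n)\ge k$, that is, for all large $n$.
\end{proof}

\section{A logarithmic adaptive test}\label{sec:upper}

For $n<n_0$ or $\varepsilon\ge1$ no distribution is $\varepsilon$-far, and the test accepts without queries. Let $n\ge n_0$ and $0<\varepsilon<1$.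

\subsection{The test}

The obvious test draws $t$ samples, reads their ids, and checks \eqref{eq:good} in the cell they form. It works on the instances $P_F$, but an arbitrary far distribution poses two difficulties, both caused by a mismatch of weights. Distance counts all entries $(i;b)$ of a table equally, so the cells that matter have one coordinate distributed as the id of a sample and the other $t-1$ coordinates \emph{uniform} in $[m]$. First, a uniform id may have little or no mass under $P$. The test therefore lets some coordinates of the cell be uniformly random ids $z_j$ for which it holds no sample. Second, among the ids that do have mass, samples may follow a very uneven law. We will see that a moderately large group of samples contains, hidden in it, $t-1$ samples whose ids are uniform among the heavy ids. The test knows neither which ids are heavy nor which samples are the hidden ones, so it tries all possibilities.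

For an arbitrary $x\in\{0,1\}^n$ and a level $k$, let $a(x)$ be the id read from the unit-vector coordinates of the first copy in the id part, let $f_x$ be the table read from the first copy in the table part, and let $\bar x$ be the valid level-$k$ string with this id and table. If $x$ is valid of level $k$, then $\bar x=x$.

\begin{description}
\item[Step 0.] Draw a sample and read the $h$ unit-vector coordinates of the first copy in its header, obtaining a number $k$. Reject if $k\notin[1,r(n)]$. Put $t=40k$ and $s=\lceil128t/\varepsilon^2\rceil$.
\item[Step 1.] Repeat $\lceil8/\varepsilon\rceil$ times: draw a fresh sample $x$, pick a uniform position $j$, and reject if $x_j\ne\bar x_j$.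
\item[Step 2.] Repeat for $\lceil10/\varepsilon\rceil$ \emph{groups}: draw fresh samples $Y_0,\dots,Y_s$, read their ids, and choose independent uniform $z_1,\dots,z_t\in[m]$. For every $I\subseteq[t]$ with $|I|\ge39k$ and every map $\sigma\colon I\to\{0,\dots,s\}$, let $c_j=a(Y_{\sigma(j)})$ for $j\in I$ and $c_j=z_j$ for $j\notin I$; if $c$ is distinct, query the bits $f_{Y_{\sigma(j)}}(j;c_{-j})$, $j\in I$, in the first copies, and reject if they do not form an element of $C|_I$.
\end{description}
The test accepts if no step rejects.

\emph{Queries.} In Step 1 the bit $\bar x_j$ is known from $k$ if $j$ is in the header, is computed from the $\ell$ bits of $a(x)$ if $j$ is in the id part, and is one bit of the first copy if $j$ is in the table part; so a round costs at most $\ell+2$ queries. In Step 2 a pair $(I,\sigma)$ assigns to each $j\in[t]$ either one of $s+1$ samples or none, so there are at most $(s+2)^t$ pairs. The total is at most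
\[
h+\lceil8/\varepsilon\rceil(\ell+2)+\lceil10/\varepsilon\rceil\big[(s+1)\ell+t(s+2)^t\big].
\]
In the product $(s+1)\ell$ the factor $t$ cancels: $(s+1)\ell\le(128t/\varepsilon^2+2)\frac{\log n}{2t}\le65\,\varepsilon^{-2}\log n$. So the terms containing $\ell$ are $O(\varepsilon^{-3}\log n)$, uniformly in $k$. For the rest, $s+2\le129t/\varepsilon^2$ and $t\le40\sqrt{\log\log n}$ give
\[
\log\big(t(s+2)^t\big)\le\log t+t\log(129t/\varepsilon^2)=O_\varepsilon\big(\sqrt{\log\log n}\cdot\log\log\log n\big)=o_\varepsilon(\log\log n),
\]
so $t(s+2)^t\le\sqrt{\log n}$ for large $n$, and $h=O(\log\log\log n)$. These terms are $o_\varepsilon(\log n)$. It is this exhaustive search that limits the growth of $r(n)$.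

\emph{Completeness.} Let $P\in\mathcal P_n^{(k)}$. All samples are valid of level $k$, so Step 0 finds $k$ and Step 1 does not reject. Each check in Step 2 is an instance of \eqref{eq:good} for the support of $P$. The test accepts with probability $1$.

\subsection{Reduction to valid strings}

Let $P$ be $\varepsilon$-far from $\mathcal P$. Steps 1 and 2 use fresh samples, so it suffices to show that for each fixed $k\in[1,r(n)]$ they reject with probability at least $2/3$. Fix $k$. A round of Step 1 rejects with probability $\eta=\mathbb E_{x\sim P}\,\mathrm{dist}(x,\bar x)$. If $\eta>\varepsilon/4$, Step 1 rejects with probability at least $1-(1-\varepsilon/4)^{8/\varepsilon}\ge1-e^{-2}>2/3$. Assume $\eta\le\varepsilon/4$ and let $\bar P$ be the law of $\bar x$ for $x\sim P$. By \eqref{eq:push}, $\mathrm{EMD}(P,\bar P)\le\varepsilon/4$, and by the triangle inequality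
\begin{equation}\label{eq:barfar}
\mathrm{EMD}(\bar P,Q)>\tfrac34\varepsilon\qquad\text{for all }Q\in\mathcal P_n^{(k)} .
\end{equation}
Step 2 reads only positions at which $x$ and $\bar x$ agree by definition, so it behaves exactly as if run on $\bar P$.

We now define a quantity $v^*$, the probability of a violated constraint in a suitably weighted random cell, and prove two facts: $\bar P$ is close to the property if $v^*$ is small, and Step 2 finds a violation if $v^*$ is large. Let $\pi$ be the law of $a(x)$ for $x\sim\bar P$, let $\delta=\varepsilon/8$, and let
\[
B=\{a\in[m]:\pi(a)\ge\delta/m\},\qquad\beta=|B|/m .
\]
Ids in $B$ are \emph{heavy}. The other ids have total mass at most $\delta<1$, so $B\ne\emptyset$; they will be treated as missing. For $a\in B$ let $P_a$ be $\bar P$ conditioned on the id $a$. For a cell $c$ let $J(c)=\{j:c_j\in B\}$, and call $c$ \emph{constrained} if it is distinct and $|J(c)|\ge39k$. Let $Y=(Y_a)_{a\in B}$ be independent with $Y_a\sim P_a$, one random representative for each heavy id. For constrained $c$ put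
\[
u_Y(c)=\big(f_{Y_{c_j}}(j;c_{-j})\big)_{j\in J(c)},\qquad v(c)=\Pr_Y\big[u_Y(c)\notin C|_{J(c)}\big].
\]
For $i\in[t]$ let $\nu_i$ be the law on cells under which $c_i\sim\pi$ and the other coordinates are uniform, all independently, so that $\nu_i(c)=\pi(c_i)m^{-(t-1)}$. Let $\mathcal K_i$ be the set of constrained cells with $c_i\in B$, and put
\[
v_i=\sum_{c\in\mathcal K_i}\nu_i(c)\,v(c),\qquad v^*=\frac1t\sum_{i=1}^tv_i .
\]

\subsection{Correction}

\begin{lemma}\label{lem:correct}
Some $Q\in\mathcal P_n^{(k)}$ satisfies $\mathrm{EMD}(\bar P,Q)\le\delta+2v^*$.
\end{lemma}

All strings in the support that share an id take part in the same constraints. The simplest way to satisfy them all is to choose one codeword per constrained cell and write it into every string. We let the representatives $Y$ propose the codeword. A string $x$ then pays when the proposal is invalid or when $x$ disagrees with its representative, and Lemma~\ref{lem:code}(b) turns such a disagreement into a violated constraint.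

\begin{proof}
Fix a value of $Y$. For constrained $c$ let $g_Y(c)\in C$ be a codeword extending $u_Y(c)$ if $u_Y(c)\in C|_{J(c)}$, and let $g_Y(c)=0$ otherwise. For a valid $x$ with id $a\in B$, let $\phi_Y(x)$ be the valid string with id $a$ whose table is obtained from $f_x$ by setting the entry $(i;c_{-i})$ to $g_Y(c)_i$ for every $i$ and every constrained $c$ with $c_i=a$. The id and the entry determine $c$, so these assignments do not conflict. For valid $x$ with id outside $B$ let $\phi_Y(x)=\phi_Y(Y_{a^*})$ for a fixed $a^*\in B$. Let $Q_Y$ be the law of $\phi_Y(x)$ for $x\sim\bar P$.

The support of $Q_Y$ is good. All its ids are heavy, so if $c$, $I$ and $(x_i)_{i\in I}$ are as in Definition~\ref{def:prop}, then $I\subseteq J(c)$, the cell $c$ is constrained, and the vector in \eqref{eq:good} is $g_Y(c)|_I\in C|_I$.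

Now let $Y$ be random and $x\sim\bar P$ independent of it. Strings with a light id cost at most $1$ and have mass at most $\delta$. For the others, Lemma~\ref{lem:enc}(b) charges at most $1/p=\frac1t\,m^{-(t-1)}$ per changed entry. Hence
\begin{equation}\label{eq:cost}
\mathbb E\,\mathrm{dist}(x,\phi_Y(x))\le\delta+\frac1t\sum_{i=1}^t\sum_{c\in\mathcal K_i}\nu_i(c)\Pr_{x\sim P_{c_i},\,Y}\big[f_x(i;c_{-i})\ne g_Y(c)_i\big].
\end{equation}
Fix $i$ and $c\in\mathcal K_i$, write $J=J(c)\ni i$ and $u=u_Y(c)$, and let $u'$ be $u$ with its $i$-th coordinate replaced by $f_x(i;c_{-i})$. Suppose that $f_x(i;c_{-i})\ne g_Y(c)_i$. Either $u\notin C|_J$, or $u\in C|_J$ and $g_Y(c)_i=u_i$; in the second case $u'$ differs from $u$ in exactly one place, so $u'\notin C|_J$ by Lemma~\ref{lem:code}(b). Because $c$ is distinct, $Y_{c_i}$ enters $u$ only in the coordinate $i$, and $u'$ is obtained by replacing it with the independent copy $x\sim P_{c_i}$. So $u'$ has the law of $u$, and the probability in \eqref{eq:cost} is at most $2v(c)$. The right side of \eqref{eq:cost} is thus at most $\delta+2v^*$. Some value of $Y$ attains at most the average, and \eqref{eq:push} finishes the proof.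
\end{proof}

By \eqref{eq:barfar} and Lemma~\ref{lem:correct}, $2v^*>\frac34\varepsilon-\frac18\varepsilon$, so $v^*>\varepsilon/4$.

\subsection{Detection}

\begin{lemma}\label{lem:detect}
If $v^*>\varepsilon/4$, then each group in Step 2 rejects with probability at least $\varepsilon/5$.
\end{lemma}

\begin{proof}
Choose $i$ with $v_i\ge v^*$. We find among the checks of the group one whose cell has law $\nu_i$.

\emph{Heavy ids are numerous.} If $c\sim\nu_i$ is constrained, at least $39k-1$ of the $40k-1$ uniform coordinates lie in $B$. By Markov's inequality this has probability at most $\frac{40k-1}{39k-1}\beta\le2\beta$. Hence $\varepsilon/4<v_i\le2\beta$ and $\beta>\varepsilon/8$.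

\emph{Hidden uniform samples.} Let $U_B=\frac1{|B|}\sum_{a\in B}P_a$, the law of a string whose id is uniform in $B$, and let $\lambda=\delta\beta$, so that $\varepsilon^2/64<\lambda<1$. Pointwise,
\[
\bar P\ge\sum_{a\in B}\pi(a)P_a\ge\frac\delta m\sum_{a\in B}P_a=\lambda U_B ,
\]
so $\bar P=\lambda U_B+(1-\lambda)H$ for a distribution $H$. For the analysis, generate each of $Y_1,\dots,Y_s$ by marking it with probability $\lambda$ and drawing it from $U_B$ if marked and from $H$ if not. The number of marks is binomial with mean $\mu=s\lambda\ge\frac{128t}{\varepsilon^2}\cdot\frac{\varepsilon^2}{64}=2t$ and variance at most $\mu$. Fewer than $t\le\mu/2$ marks means a deviation of at least $\mu/2$, which by Chebyshev's inequality has probability at most $4/\mu\le2/t\le1/20$. Condition on a pattern with at least $t$ marks, and let $W_j$, $j\in[t]\setminus\{i\}$, be the first $t-1$ marked samples. They are independent with law $U_B$ and independent of $Y_0\sim\bar P$ and of the $z_j$.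

\emph{The cell.} Put $c_i=a(Y_0)$ and $X_i=Y_0$. For $j\ne i$, if $z_j\in B$ put $c_j=a(W_j)$ and $X_j=W_j$; if $z_j\notin B$ put $c_j=z_j$. With probability $\beta$ the coordinate $c_j$ is uniform in $B$, and otherwise it is uniform outside $B$, so it is uniform in $[m]$. The coordinates are independent, and $c\sim\nu_i$. Conditioned on a value $c\in\mathcal K_i$, we have $J(c)=\{i\}\cup\{j\ne i:z_j\in B\}$, and the strings $X_j$, $j\in J(c)$, are independent with laws $P_{c_j}$, so the vector $(f_{X_j}(j;c_{-j}))_{j\in J(c)}$ has the law of $u_Y(c)$. Therefore, with probability $v_i>\varepsilon/4$, we have $c\in\mathcal K_i$ and this vector is not in $C|_{J(c)}$. In that event the check with $I=J(c)$, $\sigma(i)=0$ and $\sigma(j)$ the index of $W_j$ has exactly the cell $c$, and it rejects. The group rejects with probability at least $\frac{19}{20}\cdot\frac\varepsilon4\ge\frac\varepsilon5$.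
\end{proof}

The groups are independent, so Step 2 rejects with probability at least $1-(1-\varepsilon/5)^{10/\varepsilon}\ge1-e^{-2}>2/3$. This proves part 2, and with Section~\ref{sec:lower} it completes the proof of Theorem~\ref{thm:sep}.

\section{Simulating adaptivity by redrawing}\label{sec:sim}

We prove Theorem~\ref{thm:sim}. The idea is visible in the two-sample procedure of Section~\ref{sec:toy}. With one slot, read the id $a$ of a sample, discard it, read the id $b$ of another and its column at $a$, and then draw samples until the id $a$ reappears. For an arbitrary distribution the new sample need not equal the old one, but given what was read it has the same law, and this is all the algorithm can notice. If the id $a$ has probability $\pi(a)$, the search takes $1/\pi(a)$ draws on average, which may be huge; but $a$ is met only with probability $\pi(a)$, so the expected number of draws is at most $\sum_a\pi(a)\cdot1/\pi(a)\le2^\ell$. In general the positions read from a sample depend on answers from other samples, so the possible patterns cannot simply be counted. A comparison with fair coins replaces the count.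

\begin{proof}[Proof of Theorem~\ref{thm:sim}]
Let $\mathcal A$ be a fully adaptive test with at most $q$ queries. Fix its coins and view it as a binary decision tree that never repeats a query. Label the samples $1,2,\dots$ in order of first query; there are at most $q$ labels. At a node $v$, let $Z_i$ be the list of (position, answer) pairs obtained from label $i$ on the path to $v$, let $q_i=|Z_i|$, and let $w_i(v)$ be the probability that $x\sim P$ is consistent with $Z_i$. By lazy sampling the labeled samples are independent with law $P$, and $v$ is reached exactly when sample $i$ is consistent with $Z_i$ for every $i$. So $v$ is reached with probability $\prod_iw_i(v)$, and conditioned on this the samples are independent with laws $P(\cdot\mid Z_i)$.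

\emph{The simulation.} A label is \emph{large} once $q_i\ge\tau+1$, that is, $q_i>q/k$. Since $\sum_iq_i\le q$, at most $k-1$ labels are ever large. Each large label has a permanently stored sample, and one further slot is the working slot. When $\mathcal A$ queries a large label, query its stored sample. When $\mathcal A$ queries position $j$ of a label $i$ with $q_i\le\tau$, draw fresh samples into the working slot one at a time, check each against $Z_i$ with at most $q_i$ queries, discard it if it is inconsistent, and query the first consistent one at $j$. If label $i$ becomes large with this query, store the sample; otherwise discard it. At most $k$ samples are accessible at any time.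

\emph{The simulation is exact.} We show by induction that the simulation reaches each node $v$ with the same probability as $\mathcal A$, and that conditioned on reaching $v$ the stored samples are independent with laws $P(\cdot\mid Z_i)$. Let the query at $v$ be to label $i$. If $i$ is large, the sample that answers is the stored one. If not, then $w_i(v)>0$ whenever $v$ has positive probability, so the search ends almost surely, and the first consistent sample has law $P(\cdot\mid Z_i)$ and is independent of the stored samples. In both cases the answer has the same conditional law as in the run of $\mathcal A$. Conditioning on it replaces the law of the answering sample by $P(\cdot\mid Z_i)$ for the extended list $Z_i$ and leaves the other samples unaffected. Averaging over the coins, the output of the simulation has the law of the output of $\mathcal A$.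

\emph{Expected cost.} The answers passed to $\mathcal A$ cost at most $q$ queries, and the first query to a label needs no consistency check. Fix a label $i$ and $1\le\rho\le\tau$, and let $V$ be the set of nodes at which label $i$ is queried for the $(\rho+1)$-st time. At a node $v\in V$ of positive probability the number of draws is geometric with mean $1/w_i(v)$. The expected number of draws at nodes of $V$ is therefore at most
\[
\sum_{v\in V}\ \prod_{i'\ne i}w_{i'}(v)=2^\rho\sum_{v\in V}2^{-\rho}\prod_{i'\ne i}w_{i'}(v).
\]
Consider the walk down the tree in which queries to label $i$ are answered by fresh fair coins and all other labels by independent samples from $P$. It reaches $v\in V$ with probability $2^{-\rho}\prod_{i'\ne i}w_{i'}(v)$, since the path to $v$ contains $\rho$ queries to label $i$. A path contains at most one node of $V$, so these probabilities sum to at most $1$, and the expected number of draws is at most $2^\rho$. Each draw costs at most $\rho$ queries. The expected number of queries of one simulation is at most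
\[
q+q\sum_{\rho=1}^\tau\rho\,2^\rho\le E:=q\,(1+\tau2^{\tau+1}),
\]
for every fixing of the coins.

\emph{A worst-case bound.} Truncating a single simulation would lower the success probability below $2/3$, so we first amplify. Run five independent simulations one after another, each starting with empty memory and fresh coins, and output the majority. If $P$ has the property or is $\varepsilon$-far from it, each simulation is correct with probability at least $2/3$, so the majority is correct with probability at least
\[
\frac{\binom53 2^3+\binom542^4+2^5}{3^5}=\frac{80+80+32}{243}>0.79 .
\]
Abort with an arbitrary output if the total number of queries would exceed $50E$. The expected total is at most $5E$, so by Markov's inequality this happens with probability at most $1/10$. The resulting test is correct with probability more than $0.69>2/3$ and makes at most $50q(1+\tau2^{\tau+1})$ queries.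

Finally, if $q\le\alpha\log n$, then $\tau\le q$ and $2^\tau\le2^{q/k}\le n^{\alpha/k}$, so the bound is $O(n^{\alpha/k}\log^2n)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AF}
Tomer Adar and Eldar Fischer,
\emph{Refining the Adaptivity Notion in the Huge Object Model},
arXiv:2306.16129 (2023).

\end{thebibliography}
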